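\title{The Erd\H{o}s--Ginzburg--Ziv constant of a finite commutative monoid:\\ a counterexample and an upper bound}

\begin{abstract}
For a finite abelian group $G$ one has $\mathsf E(G)=\mathsf D(G)+|G|-1$, where $\mathsf D(G)$ is the Davenport constant and $\mathsf E(G)$ is the least length that forces a zero-sum subsequence of length $|G|$. Both invariants extend to finite commutative monoids $S$, with $|G|$ replaced by the least multiple $\kappa(S)$ of $\exp(S)$ that is at least $|S|$, and it has been asked whether $\mathsf E(S)=\mathsf D(S)+\kappa(S)-1$ always holds. We show that it does not: there is a monoid with $41$ elements, $\kappa=42$, $\mathsf D=11$ and $\mathsf E\ge 53$, and the difference $\mathsf E-(\mathsf D+\kappa-1)$ can exceed $\frac{11}{145}\mathsf D(S)$ with $\mathsf D(S)$ arbitrarily large. In the other direction, this difference is at most $\max_H\max\{0,\mathsf D(\Gamma_H)-2\}$, the maximum being taken over the Sch\"utzenberger groups $\Gamma_H$ of $S$, and it vanishes when all these groups have Davenport constant at most $3$.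
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finite abelian group, written additively. The Davenport constant $\mathsf D(G)$ is the least $\ell$ such that every sequence of $\ell$ elements of $G$ has a nonempty subsequence with sum zero, and $\mathsf E(G)$ is the least $\ell$ such that every sequence of $\ell$ elements of $G$ has a subsequence with sum zero and length exactly $|G|$. The two are related by
\begin{equation}\label{eq:group}
\mathsf E(G)=\mathsf D(G)+|G|-1 .
\end{equation}
For the cyclic group $C_n$ one has $\mathsf D(C_n)=n$, and \eqref{eq:group} is the Erd\H{o}s--Ginzburg--Ziv theorem: among any $2n-1$ integers there are $n$ whose sum is divisible by $n$.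

In a monoid that is not a group, sums of nonzero elements may never be zero, so ``zero-sum'' is not the property to look for. In a group, a subsequence has sum zero exactly when deleting it does not change the sum of the whole sequence, and this second formulation makes sense in general.

Throughout, $S$ is a finite commutative monoid, written additively, with identity $0$. A \emph{sequence} over $S$ is a finite unordered list $A=a_1a_2\cdots a_n$ of elements of $S$, repetitions allowed; its \emph{length} is $|A|=n$ and its \emph{sum} is $\sigma(A)=a_1+\dots+a_n$. The empty sequence has length $0$ and sum $0$. We write $B\mid A$ if $B$ is a subsequence of $A$, and $AB^{-1}$ for the sequence of the remaining terms; juxtaposition denotes concatenation, and $a^k$ is the sequence of $k$ copies of $a$. Terms are always regarded as indexed, so that two equal elements in different positions are different terms and subsequences are subsets of the index set.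

\begin{definition}\label{def:main}
\begin{itemize}
\item A sequence $A$ is \emph{reducible} if $\sigma(B)=\sigma(A)$ for some subsequence $B\ne A$, and \emph{irreducible} otherwise. The \emph{Davenport constant} $\mathsf D(S)$ is the least positive integer $\ell$ such that every sequence over $S$ of length at least $\ell$ is reducible.
\item The \emph{period} of $a\in S$ is the least positive integer $\tau$ such that $\rho a=(\rho+\tau)a$ for some integer $\rho>0$. The \emph{exponent} $\exp(S)$ is the least common multiple of the periods of all elements, and
\[
\kappa(S)=\Bigl\lceil \frac{|S|}{\exp(S)}\Bigr\rceil\exp(S).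
\]
\item A sequence $A$ is \emph{good} if it has a subsequence $B$ with $\sigma(B)=\sigma(A)$ and $|A|-|B|=\kappa(S)$, and \emph{bad} otherwise. The constant $\mathsf E(S)$ is the least positive integer $\ell$ such that every sequence over $S$ of length $\ell$ is good.
\end{itemize}
\end{definition}

Thus $\mathsf D(S)$ is the length that forces some harmless deletion, and $\mathsf E(S)$ is the length that forces a harmless deletion of exactly $\kappa(S)$ terms. The choice of $\kappa(S)$ is explained by constant sequences. The integers $\tau>0$ with $\rho a=(\rho+\tau)a$ for some $\rho>0$ are closed under positive differences, so each of them is a multiple of the period of $a$. Hence $L$ terms can be deleted from a long sequence $a^\ell$ without changing the sum only if the period of $a$ divides $L$. The number of deleted terms must therefore be a multiple of $\exp(S)$, and $\kappa(S)$ is the least such multiple that is at least $|S|$. For a group $G$, periods are orders, $\exp(G)$ divides $|G|$, so $\kappa(G)=|G|$, and Definition~\ref{def:main} returns the classical invariants.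

It is known that $\mathsf E(S)\ge\mathsf D(S)+\kappa(S)-1$ for every finite commutative monoid; we recall the short proof in Lemma~\ref{lem:basic}. Call the nonnegative integer $\mathsf E(S)-(\mathsf D(S)+\kappa(S)-1)$ the \emph{excess} of $S$. The question that we study comes from the paper of Adhikari, Gao and Wang \cite{AGW}:
\begin{quote}
\emph{Is $\mathsf E(S)=\mathsf D(S)+\kappa(S)-1$ for every finite commutative monoid $S$?}
\end{quote}
The answer is no. The example in Section~\ref{sec:example} has $|S|=41$, $\kappa(S)=42$, $\mathsf D(S)=11$ and $\mathsf E(S)\ge 53>52$. To say how large the excess can be, we need the groups hidden in $S$. For $u\in S$ let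
\[
H_u=\{w\in S:\ w\in u+S \text{ and } u\in w+S\}=\{w\in S:\ w+S=u+S\}.
\]
These sets partition $S$; we call them the \emph{classes} of $S$. For a class $H$, those translations $w\mapsto g+w$ ($g\in S$) that map $H$ into itself form, as maps on $H$, an abelian group $\Gamma_H$ of order $|H|$, the \emph{Sch\"utzenberger group} of $H$ (Lemma~\ref{lem:schutz}). A group $G$ has the single class $G$, with $\Gamma_G\cong G$.

\begin{theorem}\label{thm:neg}
For every $N\ge 6$ that is not a prime power there is a finite commutative monoid $S$ whose only nontrivial group $\Gamma_H$ is $\mathbb Z/N$ and for which $\mathsf E(S)=\mathsf D(S)+\kappa(S)$. Moreover, for every $k\ge1$ there is a finite commutative monoid $S$ whose only nontrivial group $\Gamma_H$ is $\mathbb Z/20k$, with $\mathsf D(S)=29k$ and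
\[
\mathsf E(S)-(\mathsf D(S)+\kappa(S)-1)\ \ge\ \lfloor 11k/5\rfloor+1\ >\ \tfrac{11}{100}|\Gamma_H|=\tfrac{11}{145}\mathsf D(S).
\]
\end{theorem}

\begin{theorem}\label{thm:pos}
For every finite commutative monoid $S$,
\[
0\le \mathsf E(S)-(\mathsf D(S)+\kappa(S)-1)\le \max_H\max\{0,\ \mathsf D(\Gamma_H)-2\},
\]
where $H$ runs over the classes of $S$. Equality $\mathsf E(S)=\mathsf D(S)+\kappa(S)-1$ holds whenever every $\Gamma_H$ has $\mathsf D(\Gamma_H)\le 3$, that is, whenever every $\Gamma_H$ is trivial or isomorphic to $C_2$, $C_3$ or $C_2^2$.
\end{theorem}

For the monoids in the second part of Theorem~\ref{thm:neg}, with $N=20k$, the excess lies between $\frac{11}{100}N$ and $N-2$, so the upper bound in Theorem~\ref{thm:pos} has the correct order of magnitude. We do not determine the best constant, nor which groups $\Gamma_H$ in general allow a positive excess.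

Theorem~\ref{thm:neg} is proved in Section~\ref{sec:example}, and Theorem~\ref{thm:pos} in Sections~\ref{sec:schutz}--\ref{sec:three}. The one substantial fact about groups that we use, Theorem~\ref{thm:gao}, is proved in Section~\ref{sec:gao}.

\section{First properties and two cases of equality}\label{sec:basic}

A sequence over an abelian group is \emph{zero-sum} if its sum is $0$, and \emph{zero-sum free} if it has no nonempty zero-sum subsequence. Over a finite abelian group $G$, zero-sum free means irreducible, so a zero-sum free sequence has length at most $\mathsf D(G)-1$.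

\begin{lemma}\label{lem:basic}
Let $S$ be a finite commutative monoid.
\begin{enumerate}
\item[(a)] $\mathsf D(S)\le |S|$, and $\mathsf D(C_n)=n$.
\item[(b)] If there is a bad sequence of length $\ell\ge1$, then $\mathsf E(S)>\ell$.
\item[(c)] $\mathsf E(S)\ge \mathsf D(S)+\kappa(S)-1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $A=a_1\cdots a_\ell$ with $\ell\ge|S|$. Two of the $\ell+1$ partial sums $a_1+\dots+a_i$ ($0\le i\le\ell$) coincide, say those with indices $i<i'$, and deleting $a_{i+1},\dots,a_{i'}$ does not change $\sigma(A)$. For a generator $g$ of $C_n$, the sequence $g^{n-1}$ is zero-sum free, so $\mathsf D(C_n)\ge n$.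

(b) If $A'$ is good with witness $B'$, then $A'a$ is good with witness $B'a$. So if all sequences of some length are good, then so are all longer ones.

(c) Write $D=\mathsf D(S)$ and $\kappa=\kappa(S)$. There is an irreducible sequence $T$ of length $D-1$: for $D\ge2$ this is the minimality of $D$, and for $D=1$ take the empty sequence. Let $A=T\,0^{\kappa-1}$. A deletion of $\kappa$ terms from $A$ removes at least one term of $T$, so the sum of what remains is the sum of a proper subsequence of $T$ and differs from $\sigma(T)=\sigma(A)$. Hence $A$ is bad, and (b) gives $\mathsf E(S)>D+\kappa-2$. (If $D+\kappa-2=0$, the claim is $\mathsf E(S)\ge1$.)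
\end{proof}

The following theorem is due to W.~Gao.

\begin{theorem}\label{thm:gao}
Let $G$ be a finite abelian group and let $L$ be an integer with $\exp(G)\mid L$ and $L\ge|G|$. Every sequence $T$ over $G$ with $|T|\ge L+\mathsf D(G)-1$ has a zero-sum subsequence of length $L$.
\end{theorem}

Both hypotheses on $L$ are needed. If the order of $g$ does not divide $L$, then no sequence $g^\ell$ has a zero-sum subsequence of length $L$. If $G=C_2^2$ and $L=2$, then $L+\mathsf D(G)-1=4$ (see Lemma~\ref{lem:small}), but the sequence consisting of the four distinct elements of $G$ has no zero-sum subsequence of length $2$.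

With $L=|G|$, Theorem~\ref{thm:gao} and Lemma~\ref{lem:basic}(c) give \eqref{eq:group}, so groups have excess $0$. The same holds at the opposite extreme.

\begin{example}\label{ex:chain}
Let $r\ge1$ and $S=\{0,1,\dots,r\}$ with the operation $\min\{a+b,r\}$. The multiples of each element are eventually constant, so $\exp(S)=1$ and $\kappa=r+1$. The sequence $1^r$ is irreducible, so $\mathsf D(S)=r+1$ by Lemma~\ref{lem:basic}(a). Let $|A|=\kappa+\mathsf D(S)-1$. Reducing repeatedly, we find $X\mid A$ with $\sigma(X)=\sigma(A)$ and $|X|\le \mathsf D(S)-1$. Any $B$ with $X\mid B\mid A$ satisfies $\sigma(X)\le\sigma(B)\le\sigma(A)$, and we may take $|B|=\mathsf D(S)-1$. So $A$ is good and $\mathsf E(S)=2r+1=\mathsf D(S)+\kappa-1$.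
\end{example}

These two cases show the two ways in which a deletion can change a sum. In a group, the deleted terms may have nonzero sum. In Example~\ref{ex:chain}, too much may be deleted, so that the remaining sum falls into another class. The excess is $0$ when only one of these obstructions is present, which makes a positive answer to the question plausible. The counterexamples use both at once.

\section{A rectangle glued to a cyclic group}\label{sec:example}

The bad sequence in Lemma~\ref{lem:basic}(c) is a longest irreducible sequence $T$ padded with $\kappa-1$ zeros; one more zero would make it good. To gain a term, we pad $T$ with $\kappa$ copies of a nonzero element $x$. In a group this gains nothing, since $x^\kappa$ can be deleted. We want a monoid in which deleting all of $x^\kappa$ fails by the second obstruction (the padded sum lies in a class that $\sigma(T)$ does not reach), while every other deletion of $\kappa$ terms fails by the first. So $\sigma(T)$ should lie in a part of $S$ where addition is free, and the padded sum in a group.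

\subsection*{The monoid}
Let $N\ge 6$ and $2\le t\le N-1$ be integers with $g_1=\gcd(t,N)>1$ and $g_2=\gcd(t-1,N)>1$. In $\mathbb Z/N$ the elements $-t$ and $1-t$ differ by the generator $1$, while their orders
\[
m=N/g_1,\qquad n=N/g_2
\]
are at most $N/2$. Let $r,s$ be integers with
\begin{equation}\label{eq:params}
r\ge N+1,\qquad m+n\le s\le N .
\end{equation}
Write $\mathbb N_0=\{0,1,2,\dots\}$ and define
\[
\varphi:\mathbb N_0^2\to\mathbb Z/N,\quad \varphi(i,j)=-ti+(1-t)j,\qquad
R=\{0,\dots,r-1\}\times\{0,\dots,s-1\},\qquad I=\mathbb N_0^2\setminus R .
\]
The set $I=\{(i,j): i\ge r\text{ or }j\ge s\}$ is an ideal: $I+\mathbb N_0^2\subseteq I$. Declare two vectors equivalent if they are equal, or if both lie in $I$ and have the same $\varphi$-value. Adding a fixed vector preserves both conditions, so this is a congruence, and the quotient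
\[
S=S(N,t,r,s)
\]
is a commutative monoid. Points of the rectangle $R$ are alone in their equivalence classes, and we regard them as elements of $S$. Let $K\subseteq S$ be the image of $I$, so that $S=R\cup K$ is a disjoint union, and put $x=(1,0)$, $y=(0,1)$. The map $\varphi$ is constant on equivalence classes, so it is a homomorphism $S\to\mathbb Z/N$; for a sequence $J$ over $S$ we write $\varphi(J)=\varphi(\sigma(J))$.

\begin{lemma}\label{lem:monoid}
Let $S=S(N,t,r,s)$.
\begin{enumerate}
\item[(a)] $K$ is an ideal of $S$, the map $\varphi$ restricts to an isomorphism of $K$ onto the group $\mathbb Z/N$, and $|S|=rs+N$.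
\item[(b)] If $J\mid Z$ and $\sigma(ZJ^{-1})\in K$, then $\sigma(ZJ^{-1})=\sigma(Z)$ if and only if $\varphi(J)=0$.
\item[(c)] The classes of $S$ are $K$ and the single points of $R$. The only nontrivial group $\Gamma_H$ is $\Gamma_K\cong\mathbb Z/N$.
\item[(d)] $\exp(S)=N$; in particular $N\mid\kappa(S)$ and $\kappa(S)\ge N$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $K$ is an ideal because $I$ is, and $\varphi$ is injective on $K$ by construction. For $0\le j\le N-1$ the vector $(r+N-j,j)$ lies in $I$, and $\varphi(r+N-j,j)=\varphi(r+N,0)+j$ because $\varphi(y)-\varphi(x)=1$. So $\varphi(K)=\mathbb Z/N$.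

(b) Both sums lie in $K$, and their $\varphi$-values differ by $\varphi(J)$.

(c) For $u\in K$ we have $u+S=K$, since $K$ is an ideal and a group. Let $u\in R$ and $w\in H_u$, say $w=u+a$ and $u=w+a'$. Then $u=u+a+a'$ in $S$. As $u$ is alone in its equivalence class, this equation holds for representing vectors in $\mathbb N_0^2$, which forces $a=a'=0$ and $w=u$. So $H_u=\{u\}$ for $u\in R$, and $K$ is a class. Translation by $g\in S$ acts on $K\cong \mathbb Z/N$ as addition of $\varphi(g)$, and all values occur.

(d) Let $a\ne0$. If $\rho a=(\rho+\tau)a$ with $\tau>0$, then $\tau\varphi(a)=0$. Conversely, $\rho a\in K$ for large $\rho$, and then $\tau\varphi(a)=0$ gives $\rho a=(\rho+\tau)a$. So the period of $a$ is the order of $\varphi(a)$, which divides $N$ and equals $N$ for a suitable $a\in K$.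
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.62]
\fill[gray!25] (-0.5,-0.5) rectangle (9.5,6.5);
\fill[white] (-0.5,-0.5) rectangle (6.5,4.5);
\draw[thick] (-0.5,-0.5) rectangle (6.5,4.5);
\foreach \x in {0,...,9} \foreach \y in {0,...,6}
  \node[font=\small] at (\x,\y) {\pgfmathparse{int(mod(3*\x+4*\y,6))}\pgfmathresult};
\foreach \x in {0,...,9} \node[font=\scriptsize] at (\x,-1) {$\x$};
\foreach \y in {0,...,6} \node[font=\scriptsize] at (-1,\y) {$\y$};
\node at (10.1,-1) {$i$};
\node at (-1,7.1) {$j$};
\draw (6,4) circle (0.36);
\draw (8,2) circle (0.36);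
\end{tikzpicture}
\caption{The monoid $S(6,3,7,5)$. The point $(i,j)\in\mathbb N_0^2$ carries the label $3i+4j \bmod 6$. The $35$ points of the white rectangle are distinct elements; in the shaded region, which extends indefinitely up and to the right, points with the same label are identified and give a group of order $6$. The circled points are the vector sums of the irreducible sequences $x^6y^4$ and $x^8y^2$ of length $10$, where $x=(1,0)$ and $y=(0,1)$.}\label{fig:41}
\end{figure}

\begin{example}\label{ex:41}
Take $N=6$, $t=3$, $r=7$, $s=5$ (Figure~\ref{fig:41}). Then $\varphi(x)=3$ has order $m=2$, $\varphi(y)=4$ has order $n=3$, and \eqref{eq:params} holds with $m+n=s$. We have $|S|=35+6=41$ and $\kappa=6\lceil 41/6\rceil=42$.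

Which sequences $x^iy^j$ are irreducible? Since $\varphi(x^2)=\varphi(y^3)=0$, we may delete $x^2$ or $y^3$ whenever the rest stays in $K$. If $(i,j)\in R$, nothing can be deleted, and the longest such sequence is $x^6y^4$. If $j\ge5$, irreducibility forces $i\le1$ and $j\le 7$, so the length is at most $8$. If $j\le4$ and $i\ge7$, it forces $i\le8$ and $j\le2$, so the length is at most $10$. Thus no irreducible sequence in $x$ and $y$ is longer than $10$, because the small orders of $\varphi(x)$ and $\varphi(y)$ make long sequences in $K$ reducible. Proposition~\ref{prop:D} shows that other terms do not help, so $\mathsf D(S)=11$.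

Now pad $x^6y^4$ with $x^{42}$ to get $A=x^{48}y^4$, of length $52=\mathsf D(S)+\kappa-1$, with $\sigma(A)\in K$. Delete $42$ terms $x^{42-\beta}y^\beta$, where $0\le\beta\le4$. For $\beta=0$ the remaining sum is $(6,4)\notin K$. For $1\le\beta\le4$ the deleted terms have value $3(42-\beta)+4\beta=\beta\neq0$ in $\mathbb Z/6$. So $A$ is bad and $\mathsf E(S)\ge53$. When the number of deleted terms is a fixed multiple of $N$, only differences of values matter, and the difference $\varphi(y)-\varphi(x)=1$ has large order.
\end{example}

In general one can also add zeros to the padded sequence. Subtracting $\varphi(x)=-t$ from all values turns the values of $x$, $y$, $0$ into $0$, $1$, $t$, and the sequence $1^{s-1}t^q$ is zero-sum free over $\mathbb Z/N$ as long as $s-1+tq\le N-1$.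

\begin{proposition}\label{prop:E}
Let $S=S(N,t,r,s)$, $\kappa=\kappa(S)$, and let $q\ge0$ be an integer with $s+tq\le N$. Then $A=x^{\kappa+r-1}y^{s-1}0^q$ is bad, and hence $\mathsf E(S)\ge (r+s-1)+\kappa+q$.
\end{proposition}

\begin{proof}
Suppose that deleting $x^\alpha y^\beta 0^\gamma$ from $A$ leaves a subsequence $B$ with $\sigma(B)=\sigma(A)$, where $\alpha+\beta+\gamma=\kappa$, $0\le\beta\le s-1$ and $0\le\gamma\le q$. Since $\kappa+r-1\ge r$, we have $\sigma(A)\in K$, so $\sigma(B)\in K$. As $B$ has fewer than $s$ terms $y$, it must have at least $r$ terms $x$: $\kappa+r-1-\alpha\ge r$. Thus $\alpha\le\kappa-1$ and $\beta+\gamma\ge1$. By Lemma~\ref{lem:monoid}(b) and $N\mid\kappa$,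
\[
0=-t\alpha+(1-t)\beta=-t(\kappa-\beta-\gamma)+(1-t)\beta=\beta+t\gamma\quad\text{in }\mathbb Z/N .
\]
This is impossible, since $1\le\beta+t\gamma\le s-1+tq\le N-1$. So $A$ is bad. Its length is $\kappa+r+s-2+q$, and Lemma~\ref{lem:basic}(b) gives the bound.
\end{proof}

\begin{proposition}\label{prop:D}
$\mathsf D(S(N,t,r,s))=r+s-1$.
\end{proposition}

\begin{proof}
The sequence $x^{r-1}y^{s-1}$ has sum $(r-1,s-1)\in R$, and its proper subsequences have other points of $R$ as sums. It is irreducible of length $r+s-2$, so $\mathsf D(S)\ge r+s-1$.

Let $Z$ be irreducible. We must show that $|Z|\le r+s-2$. No term of $Z$ is $0$, since such a term could be deleted. By Lemma~\ref{lem:monoid}(b) and the fact that $K$ is an ideal: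
\begin{equation}\label{eq:dagger}
\text{if $X\mid Z$ and $\sigma(X)\in K$, then the $\varphi$-values of the terms of $ZX^{-1}$ are zero-sum free.}
\end{equation}
In that situation $|Z|\le|X|+N-1$, because $\mathsf D(\mathbb Z/N)=N$.

\emph{Case 1: some term of $Z$ lies in $K$.} Taking $X$ to be this term, we get $|Z|\le N\le r+s-2$.

From now on all terms are nonzero points of $R$. Let $(\Sigma_1,\Sigma_2)$ be their sum in $\mathbb N_0^2$.

\emph{Case 2: $(\Sigma_1,\Sigma_2)\in R$.} Each term has coordinate sum at least $1$, so $|Z|\le\Sigma_1+\Sigma_2\le r+s-2$.

\emph{Case 3: $\Sigma_2\ge s$.} Take $s$ terms with positive second coordinate, or all of them if there are fewer than $s$. This gives $X$ with $|X|\le s$ and second coordinates adding up to at least $s$, so $\sigma(X)\in K$ and $|Z|\le s+N-1\le r+s-2$.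

\emph{Case 4: $\Sigma_2\le s-1$ and $\Sigma_1\ge r$.} Here $X$ may need $r$ terms, and the bound $r+N-1$ is too weak; we have to use the orders $m$ and $n$. Call a term \emph{horizontal} if its second coordinate is $0$ and \emph{vertical} if its first coordinate is $0$. Horizontal terms have values in the subgroup $\langle -t\rangle\cong C_m$, and vertical terms in $\langle 1-t\rangle\cong C_n$. At most $s-1$ terms are not horizontal. Let $\eta$ be the number of horizontal terms.

If $\eta<\frac r2+m$, then $|Z|<\frac r2+m+s-1\le r+s-1$, because $m\le N/2\le r/2$. Hence $|Z|\le r+s-2$.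

Let $\eta\ge\frac r2+m$. We show that $\Sigma_1$ cannot be much larger than $r$. Let $M$ consist of $m$ horizontal terms with the smallest first coordinates. As $\mathsf D(C_m)=m$, there is a nonempty $J\mid M$ with $\varphi(J)=0$. By \eqref{eq:dagger} we have $\sigma(ZJ^{-1})\notin K$, so the first coordinates of the terms of $ZJ^{-1}$ add up to at most $r-1$. If some term of $M$ had first coordinate at least $2$, then so would each of the at least $r/2$ horizontal terms outside $M$; these terms lie in $ZJ^{-1}$ and their first coordinates would add up to at least $r$. So every term of $M$ equals $x$, and $\Sigma_1\le (r-1)+|J|\le r+m-1$. Consequently at most $r+m-1$ terms are not vertical. These terms form a subsequence $X$ with first coordinates adding up to $\Sigma_1\ge r$, so $\sigma(X)\in K$, and by \eqref{eq:dagger} the values of the vertical terms are zero-sum free in $C_n$. There are at most $n-1$ vertical terms, and $|Z|\le r+m+n-2\le r+s-2$.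
\end{proof}

Propositions~\ref{prop:E} and \ref{prop:D} give $\mathsf E(S)\ge\mathsf D(S)+\kappa(S)+q$: every monoid $S(N,t,r,s)$ has excess at least $q+1\ge1$. This answers the question of Section~\ref{sec:intro} in the negative, using about groups only $\mathsf D(C_n)=n$.

\begin{remark}\label{rem:hyp}
The condition $r\ge N+1$ is used in Cases 1, 3 and 4, and $s\ge m+n$ only in the last line of Case 4. The latter cannot be dropped. For $N=6$, $t=3$, $r=7$, $s=4$, the sequence $x^8y^2$ is still irreducible: to stay in $K$ one may delete only $x^\alpha y^\beta$ with $\alpha\le1$, $\beta\le2$, and then $3\alpha+4\beta\equiv0 \pmod 6$ forces $\alpha=\beta=0$. Its length is $10>r+s-2$. If one repeats the construction with $t=0$, so that $\varphi(x)=0$ and $\varphi(y)=1$ has full order, then $x^ry^{s-1}$ is irreducible for $s\le N$, so $\mathsf D(S)\ge r+s$, and the bad sequence $x^{\kappa+r-1}y^{s-1}$ is no longer than the one in Lemma~\ref{lem:basic}(c). Finally, if $N$ is a power of a prime $p$, then $p$ cannot divide both $t$ and $t-1$, so the construction provides no example.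
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:neg}]
\emph{First part.} Write $N=N_1N_2$ with coprime $N_1,N_2>1$, and choose $t\in\{0,\dots,N-1\}$ with $t\equiv0\pmod{N_1}$ and $t\equiv1\pmod{N_2}$. Then $t\ne0,1$, and $g_1,g_2>1$. The integers $g_1\mid t$ and $g_2\mid t-1$ are coprime, so $m+n=N(\frac1{g_1}+\frac1{g_2})\le N(\frac12+\frac13)\le N$. Take $s=N$, any $r\ge N+1$, and $S=S(N,t,r,N)$. Lemma~\ref{lem:monoid}(c) describes the groups $\Gamma_H$. By Propositions~\ref{prop:E} (with $q=0$) and~\ref{prop:D}, $\mathsf D(S)=r+N-1$ and $\mathsf E(S)\ge\mathsf D(S)+\kappa$.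

It remains to show that every $A$ with $|A|=\kappa+r+N-1$ is good. If $\sigma(A)\in R$, then all terms lie in $R$ and at most $r+s-2=r+N-2$ of them are nonzero. So at least $\kappa+1$ terms are $0$, and we delete $\kappa$ of them. Let $\sigma(A)\in K$. Then some $X\mid A$ with $|X|\le r$ has $\sigma(X)\in K$: either one term lies in $K$; or all terms lie in $R$ and the second coordinates add up to at least $s$, in which case at most $s=N<r$ terms suffice; or the first coordinates add up to at least $r$, in which case at most $r$ terms suffice. Now $|AX^{-1}|\ge\kappa+N-1$. By Theorem~\ref{thm:gao}, applied to the $\varphi$-values with $G=\mathbb Z/N$ and $L=\kappa$, there is $J\mid AX^{-1}$ with $|J|=\kappa$ and $\varphi(J)=0$. Since $X\mid AJ^{-1}$, we have $\sigma(AJ^{-1})\in K$, and Lemma~\ref{lem:monoid}(b) gives $\sigma(AJ^{-1})=\sigma(A)$.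

\emph{Second part.} A large excess needs a large $q\le (N-s)/t$ with $s\ge m+n$, so both $t$ and $m+n$ should be small compared with $N$. Take $N=20k$ and $t=5$. Then $g_1=5$, $g_2=4$, $m=4k$, $n=5k$. Take $s=9k$, $r=20k+1$ and $q=\lfloor11k/5\rfloor$, so that $s+tq\le 9k+11k=N$. Then $\mathsf D(S)=r+s-1=29k$, and the excess is at least $q+1>\frac{11k}5=\frac{11}{100}\cdot20k=\frac{11}{145}\cdot 29k$.
\end{proof}

\section{Sch\"utzenberger groups and cores}\label{sec:schutz}

We return to an arbitrary finite commutative monoid $S$. In Section~\ref{sec:example}, a deletion from a sequence with sum in $K$ preserved the sum exactly when the rest stayed in $K$ and the deleted terms had value $0$ in $\mathbb Z/N$. The same description holds in general, with the class of the sum in place of $K$ and its Sch\"utzenberger group in place of $\mathbb Z/N$. Recall that an action of a group on a set is \emph{simply transitive} if for any two points exactly one group element maps the first to the second.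

\begin{lemma}\label{lem:schutz}
Let $H$ be a class of $S$ and $\operatorname{St}=\{g\in S: g+H\subseteq H\}$.
\begin{enumerate}
\item[(a)] If $g+w\in H$ for some $w\in H$, then $g\in\operatorname{St}$.
\item[(b)] The maps $L_g:H\to H$, $w\mapsto g+w$, for $g\in\operatorname{St}$, form an abelian group $\Gamma_H$ under composition, which acts simply transitively on $H$. In particular $|\Gamma_H|=|H|$.
\item[(c)] $\exp(\Gamma_H)\mid\kappa(S)$ and $\kappa(S)\ge|\Gamma_H|$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The set $w+S$ is the same for all $w\in H$; call it $P$. For $w\in H$ we have $g+w\in H$ if and only if $(g+w)+S=P$, that is, $g+P=P$. This condition does not depend on $w$.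

(b) The set $\operatorname{St}$ contains $0$ and is closed under addition, and $L_gL_{g'}=L_{g+g'}=L_{g'}L_g$. Let $w,w'\in H$. Then $w'\in w+S$, say $w'=w+g$, and $g\in\operatorname{St}$ by (a); so the maps $L_g$ act transitively. If $L_{g'}$ fixes one point $w$, then for any $w'=w+g\in H$ we get $g'+w'=(g'+w)+g=w'$, so $L_{g'}$ is the identity. Given $g\in \operatorname{St}$ and $w\in H$, transitivity gives $g'\in\operatorname{St}$ with $L_{g'}(g+w)=w$; then $L_{g'}L_g$ fixes $w$ and is the identity. So every $L_g$ is invertible in $\Gamma_H$, the action is transitive, and only the identity has a fixed point.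

(c) Let $g\in\operatorname{St}$ have period $\tau$, with $\rho g=(\rho+\tau)g$. Then $L_g^{\rho}=L_g^{\rho+\tau}$ in the group $\Gamma_H$, so the order of $L_g$ divides $\tau$. Hence $\exp(\Gamma_H)\mid\exp(S)\mid\kappa(S)$. Also $\kappa(S)\ge|S|\ge|H|$.
\end{proof}

Part (c) is where the definition of $\kappa(S)$ enters: it says that Theorem~\ref{thm:gao} applies to every $\Gamma_H$ with $L=\kappa(S)$.

For the rest of this section and in Sections~\ref{sec:upper} and~\ref{sec:three}, we fix a sequence $A$ over $S$ and put
\[
u=\sigma(A),\quad H=H_u,\quad \Gamma=\Gamma_H,\quad d=\mathsf D(\Gamma),\quad D=\mathsf D(S),\quad\kappa=\kappa(S).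
\]
Note that $d$ depends on $A$. We write $\Gamma$ additively and its action on $H$ as $\gamma\cdot w$. The \emph{value} of $g\in\operatorname{St}$ is $\varphi(g)=L_g\in\Gamma$, and for a sequence $J$ with terms in $\operatorname{St}$ we let $\varphi(J)$ be the sum of the values of its terms. For $S=S(N,t,r,s)$ and $H=K$ we have $\operatorname{St}=S$, and this is the map $\varphi$ of Section~\ref{sec:example}.

A \emph{core} is a subsequence $X\mid A$ with $\sigma(X)\in H$. For $A=x^{48}y^4$ in Example~\ref{ex:41}, the cores are the subsequences with at least seven terms $x$. Terms of $A$ need not lie in $\operatorname{St}$, but by part (a) of the next lemma those outside a core do, and we can define the \emph{residual} of a core $X$ as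
\[
\delta(X)=\varphi(AX^{-1})\in\Gamma .
\]

\begin{lemma}\label{lem:core}
\begin{enumerate}
\item[(a)] $A$ is a core, with $\delta(A)=0$. If $X$ is a core and $X\mid Y\mid A$, then $Y$ is a core, all terms of $AX^{-1}$ lie in $\operatorname{St}$, and $\delta(Y)=\delta(X)-\varphi(YX^{-1})$.
\item[(b)] Two cores have the same sum if and only if they have the same residual. The sequence $A$ is good if and only if it has a core $B$ with $\delta(B)=0$ and $|B|=|A|-\kappa$.
\item[(c)] Every core $X$ with $|X|\ge D$ has a proper subsequence $X'$ that is a core with $\delta(X')=\delta(X)$, that is, $\varphi(XX'^{-1})=0$. Every core $X$ has a subsequence $X'$ that is a core with $\delta(X')=\delta(X)$ and $|X'|\le D-1$.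
\item[(d)] If $X$ is a core and $J\mid AX^{-1}$ has $|J|=\kappa$ and $\varphi(J)=0$, then $A$ is good. Such a $J$ exists if $|A|-|X|\ge\kappa+d-1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $u\in H_u$. If $X$ is a core and $X\mid Y\mid A$, then $\sigma(Y)\in\sigma(X)+S=u+S$ and $u=\sigma(Y)+\sigma(AY^{-1})\in\sigma(Y)+S$, so $\sigma(Y)\in H$. For a term $a$ of $AX^{-1}$, the sequence $Xa$ is then a core, so $a+\sigma(X)\in H$ and $a\in\operatorname{St}$ by Lemma~\ref{lem:schutz}(a). The formula follows from $AX^{-1}=(AY^{-1})(YX^{-1})$.

(b) For a core $X$ we have $u=\sigma(AX^{-1})+\sigma(X)=\delta(X)\cdot\sigma(X)$, so $\sigma(X)=(-\delta(X))\cdot u$. Since the action is simply transitive, $\gamma\mapsto(-\gamma)\cdot u$ is injective, which gives the first claim. A subsequence $B$ with $\sigma(B)=u$ is a core, and a core $B$ has $\sigma(B)=\sigma(A)$ if and only if $\delta(B)=\delta(A)=0$.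

(c) If $|X|\ge D$, then $X$ is reducible, so $\sigma(X')=\sigma(X)\in H$ for a proper subsequence $X'$; apply (b) and (a). The second claim follows by repeating this as long as the length is at least $D$.

(d) The sequence $B=AJ^{-1}$ contains $X$, so it is a core, and $\delta(B)=\varphi(J)=0$; apply (b). The existence of $J$ is Theorem~\ref{thm:gao} for the values of the terms of $AX^{-1}$, with $G=\Gamma$ and $L=\kappa$, which is allowed by Lemma~\ref{lem:schutz}(c).
\end{proof}

\section{The upper bound}\label{sec:upper}

Let $\lambda$ be the smallest length of a core. Parts (a) and (c) of Lemma~\ref{lem:core} give $\lambda\le D-1$, and part (d) shows that $A$ is good as soon as $|A|\ge\lambda+\kappa+d-1$. Together these bound the excess by $\max_H\mathsf D(\Gamma_H)-1$. To save one more unit we must treat the case $\lambda=D-1$ differently. In that case a core of length $D$ can only be reduced by deleting a single term, and this term has value $0$. This allows us to exchange, one at a time, the terms of nonzero value outside a shortest core for terms of value $0$.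

\begin{lemma}\label{lem:exchange}
If $\lambda=D-1$ and $|A|\ge\kappa+D-1$, then $A$ is good.
\end{lemma}

\begin{proof}
Among the cores of length $D-1$ choose $X$ such that $AX^{-1}$ has as few terms of nonzero value as possible. Suppose that $AX^{-1}$ has a term $a$ with $\varphi(a)\ne0$. The core $Xa$ has length $D$, so by Lemma~\ref{lem:core}(c) it has a proper subsequence $X'$ that is a core with the same residual. Since $|X'|\ge\lambda=D-1$, we have $X'=Xa\,z^{-1}$ for a single term $z$, and $\varphi(z)=0$. Thus $z$ is not the term $a$, and $AX'^{-1}$ arises from $AX^{-1}$ by replacing $a$ with $z$. It has fewer terms of nonzero value, contrary to the choice of $X$. So all terms of $AX^{-1}$ have value $0$. There are at least $\kappa$ of them, and any $\kappa$ of them form a sequence $J$ as in Lemma~\ref{lem:core}(d).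
\end{proof}

\begin{proposition}\label{prop:upper}
If $|A|\ge\kappa+D-1+\max\{0,d-2\}$, then $A$ is good.
\end{proposition}

\begin{proof}
If $\lambda=D-1$, apply Lemma~\ref{lem:exchange}. If $\lambda\le D-2$, a shortest core $X$ satisfies $|A|-|X|\ge\kappa+1+\max\{0,d-2\}\ge\kappa+d-1$, and Lemma~\ref{lem:core}(d) applies.
\end{proof}

For a sequence of the critical length $|A|=\kappa+D-1$, the two arguments show that $A$ can be bad only if $D-d+1\le\lambda\le D-2$. In Example~\ref{ex:41} this range is $6\le\lambda\le9$, and the bad sequence $x^{48}y^4$ has $\lambda=7$. The range is empty for $d\le2$. For $d=3$ it consists of the single value $D-2$, which we now exclude.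

\section{Groups with Davenport constant three}\label{sec:three}

\begin{lemma}\label{lem:small}
A finite abelian group $G$ has $\mathsf D(G)\le3$ if and only if it is trivial or isomorphic to $C_2$, $C_3$ or $C_2^2$. The Davenport constants of these groups are $1,2,3,3$.
\end{lemma}

\begin{proof}
For the cyclic groups see Lemma~\ref{lem:basic}(a). In $C_2^2$, two distinct nonzero elements form a zero-sum free sequence, while a sequence of length $3$ contains $0$, or two equal terms, or consists of the three nonzero elements, whose sum is $0$. So $\mathsf D(C_2^2)=3$.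

Conversely, let $\mathsf D(G)\le3$, so that $G$ has no zero-sum free sequence of length $3$. If $g$ has order at least $4$, then $g^3$ is zero-sum free; so all orders are at most $3$. Elements of order $2$ and $3$ cannot both occur, since their sum has order $6$. Hence $G\cong C_2^\rho$ or $G\cong C_3^\rho$. A basis of a subgroup $C_2^3$ is zero-sum free of length $3$, and for a basis $e_1,e_2$ of a subgroup $C_3^2$ the sequence $e_1^2e_2^2$ is zero-sum free of length $4$. This leaves the four groups listed.
\end{proof}

\begin{proposition}\label{prop:three}
If $d=3$ and $|A|=\kappa+D-1$, then $A$ is good.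
\end{proposition}

By Lemma~\ref{lem:core}(b), we are looking for a core of length $D-1$ and residual $0$. Reduction produces a core of residual $0$ that may be one term too short. If a term of value $0$ is available, we add it. Otherwise we add three terms of total value $0$ and lose two by reduction: we add two of them to reach length $D$, reduce, and add the third.

\begin{proof}
Suppose that $A$ is bad. Then:
\begin{enumerate}
\item[(i)] no core of length $D-1$ has residual $0$, by Lemma~\ref{lem:core}(b);
\item[(ii)] every core has length at least $D-2$, since a core $X$ with $|X|\le D-3$ has $|A|-|X|\ge\kappa+2=\kappa+d-1$ and Lemma~\ref{lem:core}(d) would apply;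
\item[(iii)] if $Y$ is a core with $\delta(Y)=0$, then no term of $AY^{-1}$ has value $0$.
\end{enumerate}
To prove (iii), let $z$ be a term of $AY^{-1}$ with $\varphi(z)=0$. By Lemma~\ref{lem:core}(c) there is a core $Y_0\mid Y$ with $\delta(Y_0)=0$ and $|Y_0|\le D-1$, and $|Y_0|=D-2$ by (i) and (ii). Then $Y_0z$ is a core of length $D-1$ with $\delta(Y_0z)=0-\varphi(z)=0$, contrary to (i).

By Lemma~\ref{lem:core}(c) applied to the core $A$, and by (i) and (ii), there is a core $X$ with $\delta(X)=0$ and $|X|=D-2$. Put $U=AX^{-1}$. Then $|U|=\kappa+1$, $\varphi(U)=0$, and by (iii) all terms of $U$ have nonzero value.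

\emph{Claim: $U$ has three terms $h_1,h_2,h_3$ with $\varphi(h_1)+\varphi(h_2)+\varphi(h_3)=0$.} By Lemma~\ref{lem:small}, $\Gamma\cong C_3$ or $\Gamma\cong C_2^2$.

Let $\Gamma\cong C_3$, and let the values $1$ and $2$ occur $\mu_1$ and $\mu_2$ times in $U$. Since $3\mid\kappa$ by Lemma~\ref{lem:schutz}(c), we have $\mu_1+\mu_2\equiv1\pmod3$, and $\varphi(U)=0$ gives $\mu_1+2\mu_2\equiv0$, that is, $\mu_1\equiv\mu_2\pmod 3$. Hence $\mu_1\equiv\mu_2\equiv2\pmod3$. If some $\mu_i\ge3$, take three terms of equal value. Otherwise $\mu_1=\mu_2=2$ and $\kappa=3$. Then $|S|\le\kappa=3=|H|$, so $S=H$. In particular $0\in H$, so $0\in w+S$ for every $w\in S$; thus $S$ is a group of order $3$ and $D=3$. But now the empty sequence, with sum $0\in H$, is a core of length $0<D-2$, contrary to (ii).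

Let $\Gamma\cong C_2^2$, with nonzero elements $\gamma_1,\gamma_2,\gamma_3=\gamma_1+\gamma_2$ occurring $\mu_1,\mu_2,\mu_3$ times as values in $U$. From $0=\varphi(U)=(\mu_1+\mu_3)\gamma_1+(\mu_2+\mu_3)\gamma_2$ we see that the $\mu_i$ have the same parity. Their sum $\kappa+1$ is odd, since $2\mid\kappa$. So all $\mu_i$ are odd, hence positive, and we take one term of each value. This proves the claim.

Let $Y=Xh_1h_2$. This is a core of length $D$ with $\delta(Y)=-\varphi(h_1)-\varphi(h_2)=\varphi(h_3)$, and the term $h_3$ is not in $Y$. By Lemma~\ref{lem:core}(c) there is a proper subsequence $Y'$ of $Y$ that is a core with $\delta(Y')=\varphi(h_3)$; put $J=YY'^{-1}$, so $\varphi(J)=0$. By (ii), $|J|\in\{1,2\}$. The sequence $Y'h_3$ is a core with $\delta(Y'h_3)=\varphi(h_3)-\varphi(h_3)=0$. If $|J|=2$, then $|Y'h_3|=D-1$, contrary to (i). If $|J|=1$, then $J$ is a single term of value $0$ outside $Y'h_3$, contrary to (iii).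
\end{proof}

The hypothesis $d=3$ enters through (ii), which limits $|J|$ to $1$ or $2$, and through the claim.

\begin{proof}[Proof of Theorem~\ref{thm:pos}]
The lower bound is Lemma~\ref{lem:basic}(c). Let $\epsilon=\max_{H'}\max\{0,\mathsf D(\Gamma_{H'})-2\}$, the maximum being over all classes $H'$ of $S$, and let $A$ be any sequence of length $\kappa+D-1+\epsilon$. Whatever the class of $\sigma(A)$ is, $\epsilon\ge\max\{0,d-2\}$, so $A$ is good by Proposition~\ref{prop:upper}. This is the upper bound. If $\mathsf D(\Gamma_{H'})\le3$ for all $H'$, then every sequence $A$ of length $\kappa+D-1$ is good, by Proposition~\ref{prop:upper} when $d\le2$ and by Proposition~\ref{prop:three} when $d=3$. The list of groups is Lemma~\ref{lem:small}.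
\end{proof}

\section{Zero-sum subsequences of prescribed length in groups}\label{sec:gao}

We prove Theorem~\ref{thm:gao}. The plan is to translate the sequence so that $0$ is the most frequent term, say with multiplicity $\mu$. It then suffices to find, among the nonzero terms, a zero-sum subsequence whose length lies in the window $[L-\mu,L]$, and to fill up with zeros. To hit the window, we cut most of the nonzero terms into zero-sum blocks of length at most $\mu$. The existence of such short blocks comes from a lower bound for sumsets $A+B=\{a+b:a\in A,\ b\in B\}$.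

\begin{theorem}[Scherk's theorem]\label{thm:scherk}
Let $A,B$ be finite subsets of an abelian group with $0\in A\cap B$, such that $a+b=0$ with $a\in A$, $b\in B$ holds only for $a=b=0$. Then $|A+B|\ge|A|+|B|-1$.
\end{theorem}

\begin{proof}
We use induction on $|B|$. For $B=\{0\}$ there is equality. Let $|B|\ge2$. Suppose first that $e+B\subseteq A$ for all $e\in A$, and take $b\in B$, $b\neq0$. Then $A+b\subseteq A$, so $A+b=A$ by finiteness. As $0\in A$, we get $-b\in A$, and $(-b)+b=0$ contradicts the hypothesis. So there is $e\in A$ with $e+B\not\subseteq A$. Put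
\[
A_1=A\cup(B+e),\qquad B_1=B\cap(A-e).
\]
Then $|B_1|<|B|$ and $0\in A_1\cap B_1$. Since $|A\cap(B+e)|=|B_1|$, we have $|A_1|+|B_1|=|A|+|B|$. Let $a\in A_1$ and $b\in B_1$. If $a\in A$, then $a+b\in A+B$, and $a+b=0$ only for $a=b=0$. If $a\notin A$, write $a=b'+e$ and $b=a'-e$ with $b'\in B$, $a'\in A$. Then $a+b=a'+b'\in A+B$, and $a+b=0$ would give $b'=0$ and $a=e\in A$, which is excluded. So $A_1+B_1\subseteq A+B$, the pair $A_1,B_1$ satisfies the hypothesis, and by induction $|A+B|\ge|A_1+B_1|\ge|A_1|+|B_1|-1=|A|+|B|-1$.
\end{proof}

\begin{lemma}\label{lem:short}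
Let $G$ be a finite abelian group, $\mu\ge1$, and let $Q$ be a sequence of $|G|$ nonzero elements of $G$ in which each element occurs at most $\mu$ times. Then $Q$ has a nonempty zero-sum subsequence of length at most $\mu$.
\end{lemma}

\begin{proof}
Distribute the terms of $Q$ into $\mu$ possibly empty sets $A_1,\dots,A_\mu$, putting equal terms into different sets, and let $A_i'=A_i\cup\{0\}$. Suppose that the lemma fails for $Q$. If $a_1+\dots+a_j=0$ with $a_i\in A_i'$ and $j\le\mu$, then the nonzero $a_i$ form a zero-sum subsequence of $Q$ of length at most $\mu$, which must be empty; so all $a_i$ are $0$. Hence Theorem~\ref{thm:scherk} applies to the sets $A_1'+\dots+A_{j-1}'$ and $A_j'$ for $2\le j\le\mu$, and each step enlarges the sumset by at least $|A_j'|-1=|A_j|$. This gives $|A_1'+\dots+A_\mu'|\ge1+\sum_i|A_i|=1+|G|$, which is absurd.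
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gao}]
We may assume that $|T|=L+\mathsf D(G)-1$. Adding a fixed $g\in G$ to all terms changes the sum of a subsequence of length $L$ by $Lg=0$, because $\exp(G)\mid L$. So we may assume that $0$ has the largest multiplicity $\mu\ge1$ in $T$. Write $T=0^\mu T'$, where $T'$ has no term $0$.

By Lemma~\ref{lem:short}, we can remove from $T'$ successively zero-sum subsequences $W_1,\dots,W_k$ with $1\le|W_i|\le\mu$ until the remaining sequence $Q$ has $|Q|\le|G|-1$. Let $V$ be a longest zero-sum subsequence of $Q$, possibly empty. Then $QV^{-1}$ is zero-sum free, so $|QV^{-1}|\le\mathsf D(G)-1$. The sequence $W_1\cdots W_kV$ is zero-sum of length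
\[
|T'|-|QV^{-1}|\ \ge\ \bigl(L+\mathsf D(G)-1-\mu\bigr)-\bigl(\mathsf D(G)-1\bigr)=L-\mu ,
\]
while $|V|\le|G|-1<L$; this is where $L\ge|G|$ is used. Delete blocks $W_i$ one at a time as long as the length exceeds $L$. Since $|V|<L$, a block is available whenever a deletion is required, and each deletion lowers the length by at most $\mu$. We end with a zero-sum subsequence of $T'$ of length in $[L-\mu,L]$, and adding at most $\mu$ zeros gives length exactly $L$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{AGW}
Sukumar Das Adhikari, Weidong Gao, Guoqing Wang,
\emph{Erd\H{o}s-Ginzburg-Ziv theorem for finite commutative semigroups},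
arXiv:1309.5588 (2013).
\end{thebibliography}
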